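# Good nuclear witnesses and embeddings into $\mathcal O_2^\omega$

## Approximate factorization through matrices characterizes $\mathcal O_2^\omega$-embeddability

Throughout, $H$ is a separable infinite-dimensional Hilbert space, $\omega$ is a nonprincipal ultrafilter on $\mathbb N$, $\mathcal O_2$ is the Cuntz algebra, and $B^\omega$ is the C$^*$-ultrapower of $B$ along $\omega$.

**Theorem 1.** For a separable C$^*$-algebra $A$: $A$ has good nuclear witnesses if and only if $A$ is $\mathcal O_2^\omega$-embeddable.

The right-hand side means that there is an injective $*$-homomorphism $A\to\mathcal O_2^\omega$; no unit is required to be preserved. The left-hand side is a local condition. Roughly, every finite tuple of $A$ must look, as far as finitely many norms of $*$-polynomials can see, like a tuple of operators on $H$ that is nearly fixed by a composition $\mathcal B(H)\to M_k\to\mathcal B(H)$ of completely positive contractions. The theorem says that this condition already produces one global $*$-homomorphism into $\mathcal O_2^\omega$.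

The question comes from Isaac Goldbring and Thomas Sinclair, "On Kirchberg's Embedding Problem", arXiv:1404.1861 (2014). Two facts precede it: every $\mathcal O_2^\omega$-embeddable separable C$^*$-algebra has good nuclear witnesses, and every separable C$^*$-algebra is $\mathcal O_2^\omega$-embeddable if and only if every separable C$^*$-algebra has good nuclear witnesses. Theorem 1 makes the equivalence hold one algebra at a time. In the second half of the notes, Theorem 2 adds further equivalent conditions; Theorem 1 does not use it.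

The algebra $A=0$ satisfies both sides trivially, so $A\ne0$ from now on.

## Nuclear witnesses for a tuple

We write "ccp" for completely positive contractive and "ucp" for unital completely positive.

**Definition ($\Delta_{\rm nuc}$).** For a finite tuple $a=(a_1,\dots,a_m)$ in $\mathcal B(H)$ and $\epsilon>0$, write $\Delta^{\mathcal B(H)}_{\rm nuc}(a)<\epsilon$ if there are $k\in\mathbb N$ and ccp maps $\phi:\mathcal B(H)\to M_k$, $\psi:M_k\to\mathcal B(H)$ with $\|\psi(\phi(a_i))-a_i\|<\epsilon$ for all $i$. By Arveson's extension theorem it is the same to ask for $\phi$ only on the operator system generated by $a$.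

**Definition (good nuclear witnesses).** A finite tuple $a$ in a C$^*$-algebra $A$ has good nuclear witnesses if there are tuples $a^{(n)}$ in $\mathcal B(H)$, of the same length, with $\Delta^{\mathcal B(H)}_{\rm nuc}(a^{(n)})<1/n$ for all $n$, such that $a\mapsto(a^{(n)})^\bullet$ extends to an embedding $C^*(a)\to\mathcal B(H)^\omega$. The algebra $A$ has good nuclear witnesses if every finite tuple in $A$ does.

Here $(x_n)^\bullet$ denotes the class of a bounded sequence in an ultraproduct $\prod_\omega B_n=\{(x_n):\sup\|x_n\|<\infty\}/\{\lim_\omega\|x_n\|=0\}$, and $\|(x_n)^\bullet\|=\lim_\omega\|x_n\|$. Uniformly bounded linear maps $T_n$ induce a linear map $(T_n)^\bullet$ between ultraproducts, which is ccp if all $T_n$ are.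

There is an equivalent form with finitely many conditions at a time. A quantifier-free formula is a continuous function of finitely many norms of $*$-polynomials, so its value at $(a^{(n)})^\bullet$ is the $\omega$-limit of its values at $a^{(n)}$. The tuple $a$ has good nuclear witnesses if and only if, for every $\epsilon>0$ and every finite set of conditions $\varphi(x)<r$ ($\varphi$ quantifier-free) satisfied by $a$, there is a tuple $a'$ in $\mathcal B(H)$ satisfying the same conditions with $\Delta^{\mathcal B(H)}_{\rm nuc}(a')<\epsilon$. In one direction take $a'=a^{(n)}$ for a large $n$ in a suitable set of $\omega$. In the other, enumerate the $*$-polynomials $p_1,p_2,\dots$ over $\mathbb Q(i)$ without constant term (the coordinate variables among them) and let $a^{(n)}$ satisfy $\big|\|p_k(a^{(n)})\|-\|p_k(a)\|\big|<1/n$ for $k\le n$ and $\Delta^{\mathcal B(H)}_{\rm nuc}(a^{(n)})<1/n$. Then $p_k(a)\mapsto p_k((a^{(n)})^\bullet)$ preserves norms, so it is well defined and extends to an embedding of $C^*(a)$.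

**Example 1 (matrices).** Let $A=M_m$, placed in $\mathcal B(H)$ as a corner $p\mathcal B(H)p$ with $\operatorname{rank}p=m$. For any tuple take $a^{(n)}=a$, let $\phi$ be compression by $p$ and $\psi$ the inclusion. Then $\psi\phi(a_i)=a_i$ exactly.

**Example 2 (the interval).** Let $A=C([0,1])$ and let $a$ be the function $t\mapsto t$. Put $a^{(n)}=\operatorname{diag}(0,\frac1n,\frac2n,\dots,1)\oplus0$. As in Example 1 the factorization through matrices is exact. For a $*$-polynomial $p$ without constant term, $\|p(a^{(n)})\|=\max_{k\le n}|p(k/n)|\to\|p(a)\|$. So $a$ has good nuclear witnesses, and they are matrices.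

**Example 3 (the shift).** Let $S$ be the unilateral shift on $H=\ell^2(\mathbb Z_{\ge0})$, $Se_i=e_{i+1}$, and take $a^{(n)}=S$ for all $n$. Let $\phi(x)\in M_k$ be the compression of $x$ to $\operatorname{span}\{e_0,\dots,e_{k-1}\}$. For integers $j\ge-(k-1)$ let $D_j:H\to\mathbb C^k$ send $e_i$ to $k^{-1/2}e_{i-j}$ if $0\le i-j\le k-1$ and to $0$ otherwise, and put $\psi(y)=\sum_jD_j^*yD_j$. In matrix entries,
$$\psi(y)_{i,i'}=\frac1k\sum_j y_{i-j,\,i'-j},$$
the sum running over those $j$ for which both indices lie in $\{0,\dots,k-1\}$. For every $i\ge0$ exactly $k$ values of $j$ have $0\le i-j\le k-1$, so $\psi(1)=1$ and $\psi$ is ucp. The compression of $S$ has entries $\delta_{p,q+1}$, so $\psi\phi(S)_{i,i'}=\delta_{i,i'+1}\frac{k-1}k$. Therefore $\psi\phi(S)=\frac{k-1}kS$, and $\|\psi\phi(S)-S\|=\frac1k$. The one-element tuple $(S)$ has good nuclear witnesses.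

Notice what these maps do to $SS^*=1-e_{00}$. We have $\phi(e_{00})=e_{00}$ and $\psi(e_{00})=\frac1k\cdot1$, so $\psi\phi(SS^*)=(1-\frac1k)1$, at distance close to $1$ from $SS^*$. The number $\Delta_{\rm nuc}$ controls the tuple and nothing else in the algebra it generates. This returns in Theorem 2.

## Textbook facts in use

- (F1) Arveson. Let $E$ be an operator system in a unital C$^*$-algebra $B$, or a C$^*$-subalgebra of $B$. Every ccp map $E\to\mathcal B(K)$ extends to a ccp map $B\to\mathcal B(K)$, and for operator systems ucp maps extend to ucp maps.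
- (F2) Choi–Kraus. A completely positive $\sigma:M_m\to M_m$ has the form $\sigma(y)=\sum_{i=1}^rv_i^*yv_i$ with $v_i\in M_m$.
- (F3) A ccp map from a nonunital C$^*$-algebra $E$ into a unital one extends to a ucp map on the unitization of $E$ (Brown–Ozawa, *C$^*$-algebras and finite-dimensional approximations*, Prop. 2.2.1).
- (F4) For unital $W$, completely positive maps $R:W\to M_q$ correspond bijectively and affinely to positive functionals on $M_q(W)$, through $\xi_R([w_{ij}])=\sum_{ij}R(w_{ij})_{ij}$ and $R(w)_{ij}=\xi_R(e_{ij}\otimes w)$. Point-norm convergence corresponds to weak$^*$ convergence.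
- (F5) $\mathcal O_2$ is separable, unital and nuclear, and is generated by isometries $S_1,S_2$ with $S_1S_1^*+S_2S_2^*=1$. Nuclear means: for each finite set and $\epsilon>0$ there are ccp maps $\mathcal O_2\to M_k\to\mathcal O_2$ whose composition moves the set by less than $\epsilon$.
- (F6) A $*$-homomorphism of C$^*$-algebras is contractive, and isometric if injective.

We also need quasidiagonality. A separable C$^*$-algebra $E$ is *quasidiagonal* if there are ccp maps $\kappa_j:E\to M_{l(j)}$ with $\|\kappa_j(xy)-\kappa_j(x)\kappa_j(y)\|\to0$ and $\|\kappa_j(x)\|\to\|x\|$ for all $x,y\in E$. For example, $C_0(\mathbb R)$ is quasidiagonal through $\kappa_j(f)=\operatorname{diag}(f(k/j))_{|k|\le j^2}$.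

- (F7) Voiculescu (*A note on quasi-diagonal C$^*$-algebras and homotopy*, Duke Math. J. 62 (1991); see Brown–Ozawa, §7.3). The cone over any C$^*$-algebra is quasidiagonal. The suspension is a subalgebra of the cone, so it is quasidiagonal too.

Write $N:=\mathcal O_2^\omega$. For a C$^*$-algebra $B$ identify $C_0(\mathbb R)\otimes B=C_0(\mathbb R,B)$, which is isomorphic to the suspension of $B$, and let $\tau$ be the shift automorphism $(\tau f)(t)=f(t-1)$.

## From an embedding to witnesses

This direction of Theorem 1 is short. Let $A\subset\mathcal O_2^\omega$ and represent $\mathcal O_2$ faithfully and unitally on $H$, so that $A\subset\mathcal O_2^\omega\subset\mathcal B(H)^\omega$. Lift a finite tuple $a$ in $A$ to tuples $a^{(n)}$ in $\mathcal O_2$. Then $a\mapsto(a^{(n)})^\bullet$ is the restriction of an embedding. By (F5) there are ccp maps $\mathcal O_2\to M_k\to\mathcal O_2\subset\mathcal B(H)$ whose composition moves the entries of $a^{(n)}$ by less than $1/n$. By (F1) the first map extends to $\mathcal B(H)$. So $\Delta^{\mathcal B(H)}_{\rm nuc}(a^{(n)})<1/n$.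

## Why compressing to matrices is not enough

For the converse, suppose that $A$ has good nuclear witnesses. Applying the definition to longer and longer tuples of a dense sequence (Step 1 below does this) gives an embedding $\theta:A\to\mathcal B(H)^\omega$ and ccp maps $\phi_n:\mathcal B(H)\to M_{k_n}$, $\psi_n:M_{k_n}\to\mathcal B(H)$ with $(\psi_n\phi_n)^\bullet\circ\theta=\theta$. Matrix algebras sit in $\mathcal O_2$. The natural candidate for an embedding is therefore
$$\Phi=(\phi_n)^\bullet\circ\theta:\ A\to\textstyle\prod_\omega M_{k_n}\subset\mathcal O_2^\omega .$$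
It is ccp, and isometric because $(\psi_n)^\bullet$ recovers $\theta$. But it need not be multiplicative, and no choice of maps into matrices repairs this in general. Let $A$ be the Toeplitz algebra $C^*(S)$ and let $\pi:A\to\prod_\omega M_{k_n}$ be any $*$-homomorphism. Lift $\pi(1)$ to projections $p_n$ and $\pi(S)$ to $s_n\in p_nM_{k_n}p_n$ with $s_n^*s_n=p_n$ for $\omega$-many $n$ (polar decomposition). In finite dimension this forces $s_ns_n^*=p_n$. So $\pi(1-SS^*)=0$ and $\pi$ is not injective. In particular, the Toeplitz algebra is not quasidiagonal.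

So ccp maps into matrices keep the linear and order structure of $A$ but lose the product. We need some honest $*$-homomorphism into $N$ to begin with, and (F7) provides one for a different algebra. For every separable $A$, with no hypothesis, the maps $\kappa_j$ for $C:=C_0(\mathbb R)\otimes A$ give an injective $*$-homomorphism
$$C\to\textstyle\prod_\omega M_{l(j)}\subset\mathcal O_2^\omega .$$
We cannot simply find $A$ inside $C$. If $p\in C_0(\mathbb R,A)$ is a projection, then $\|p(t)\|\in\{0,1\}$ is continuous in $t$ and vanishes at infinity, so $p=0$; a unital $A$ cannot embed. The next section shows that one more element of $N$ is enough: a unitary implementing $\tau$. Since $C$ embeds for every $A$, the hypothesis on $A$ must be spent on producing this unitary.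

## Recovering $A$ from its suspension and a unitary

Consider first $A=\mathbb C$, with $C_0(\mathbb R)$ acting on $L^2(\mathbb R)$ by multiplication and $(v\xi)(t)=\xi(t-1)$. Then $vM_fv^*=M_{\tau f}$. Decompose $\mathbb R$ into the orbits $\{t+k:k\in\mathbb Z\}$, $t\in[0,1)$. On the two points $t,t+1$ of an orbit use the rank-one projection
$$\begin{pmatrix}t&\sqrt{t(1-t)}\\\sqrt{t(1-t)}&1-t\end{pmatrix},$$
and $0$ on the rest of the orbit. At $t=0$ it projects onto the point $1$, and as $t\to1$ it tends to the projection onto the first point $t\to1$, which is the same point of $\mathbb R$; so the pieces fit together. In terms of functions and $v$, this operator is $M_h+M_gv+v^*M_g$ with $h,g$ as in the following proof. It is a projection, and tensoring it with $a$ gives a copy of $A$.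

**Lemma 1.** Let $C=C_0(\mathbb R)\otimes A$. Suppose $\alpha:C\to N$ is an injective $*$-homomorphism and $v\in N$ is a unitary with
$$v\alpha(x)v^*=\alpha(\tau x)\qquad(x\in C).\tag{1}$$
Then $A$ embeds into $N$.

*Proof.* Let $h(t)=t$ on $[0,1]$, $h(t)=2-t$ on $[1,2]$, and $h=0$ elsewhere. Let $g=\sqrt{h-h^2}$ on $[1,2]$ and $g=0$ elsewhere; $g$ is continuous because $h(1)=1$ and $h(2)=0$. We claim
$$g\,\tau(g)=0,\qquad g\,(h+\tau(h))=g,\qquad h^2+g^2+\tau^{-1}(g^2)=h.\tag{2}$$
The function $g$ lives on $[1,2]$ and $\tau(g)$ on $[2,3]$, and $g(2)=0$; this is the first identity. On $[1,2]$ we have $h+\tau(h)=(2-t)+(t-1)=1$; this is the second. For the third, $\tau^{-1}(g^2)$ lives on $[0,1]$, where it equals $g(t+1)^2=(1-t)-(1-t)^2=t(1-t)=h-h^2$, and on $[1,2]$ we have $g^2=h-h^2$.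

Define
$$\pi(a)=\alpha(h\otimes a)+\alpha(g\otimes a)v+v^*\alpha(g\otimes a)\qquad(a\in A).$$
This is linear and $*$-preserving. By (1), $v\alpha(x)=\alpha(\tau x)v$ and $\alpha(x)v^*=v^*\alpha(\tau x)$. We sort the nine terms of $\pi(a)\pi(b)$ by the power of $v$.

- Power $v^2$: $\alpha(g\otimes a)v\,\alpha(g\otimes b)v=\alpha(g\tau(g)\otimes ab)v^2=0$.
- Power $v^{*2}$: $v^*\alpha(g\otimes a)\,v^*\alpha(g\otimes b)=v^{*2}\alpha(\tau(g)g\otimes ab)=0$.
- Power $v$: $\alpha(h\otimes a)\alpha(g\otimes b)v+\alpha(g\otimes a)v\,\alpha(h\otimes b)=\alpha((hg+g\tau(h))\otimes ab)v=\alpha(g\otimes ab)v$.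
- Power $v^*$: $\alpha(h\otimes a)v^*\alpha(g\otimes b)+v^*\alpha(g\otimes a)\alpha(h\otimes b)=v^*\alpha((\tau(h)g+gh)\otimes ab)=v^*\alpha(g\otimes ab)$.
- Power $0$: $\alpha(h^2\otimes ab)+\alpha(g\otimes a)vv^*\alpha(g\otimes b)+v^*\alpha(g^2\otimes ab)v=\alpha((h^2+g^2+\tau^{-1}(g^2))\otimes ab)=\alpha(h\otimes ab)$.

The sum is $\pi(ab)$, so $\pi$ is a $*$-homomorphism.

For injectivity it is enough to show that $\pi(a)=0$ with $a\ge0$ implies $a=0$, since the kernel is an ideal. Choose a real $f\in C_c(\mathbb R)$ supported in $[0.6,1.4]$ with $f(1)\ne0$. Then $f\tau(f)=0$. Hence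
$$0=\alpha(f\otimes a)\pi(a)\alpha(f\otimes a)=\alpha(f^2h\otimes a^3)+\alpha(fg\tau(f)\otimes a^3)v+v^*\alpha(\tau(f)gf\otimes a^3)=\alpha(f^2h\otimes a^3).$$
Since $\alpha$ is injective and $(f^2h)(1)\ne0$, we get $a^3=0$ and $a=0$. $\square$

## Two isometries give a unitary

We now need a unitary equivalence between $\alpha$ and $\beta=\alpha\circ\tau$. The next lemma lowers the demand to isometries, one in each direction, provided there is room for two copies. Its idea: an isometry from $\alpha$ to $\beta$ exhibits $\beta$ as a summand of $\alpha$. With room to absorb a copy, $\alpha$ is equivalent to $\alpha\oplus\beta$, and by symmetry so is $\beta$.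

**Lemma 2.** Let $C$ be a C$^*$-algebra and $\alpha,\beta:C\to N$ $*$-homomorphisms. Let $s,t\in N$ be isometries with
$$s^*\alpha(x)s=\beta(x),\qquad t^*\beta(x)t=\alpha(x)\qquad(x\in C).\tag{3}$$
Let $r_1,r_2\in N$ be isometries with $r_1r_1^*+r_2r_2^*=1$ commuting with $\alpha(C)\cup\beta(C)$. Then there is a unitary $u\in N$ with $\alpha(x)u=u\beta(x)$ for all $x\in C$.

*Proof.* First, $s$ intertwines. We have
$$(\alpha(x)s-s\beta(x))^*(\alpha(x)s-s\beta(x))=s^*\alpha(x^*x)s-s^*\alpha(x^*)s\,\beta(x)-\beta(x^*)\,s^*\alpha(x)s+\beta(x^*)s^*s\beta(x),$$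
and by (3) each of the four terms is $\pm\beta(x^*x)$ with signs $+,-,-,+$. So $\alpha(x)s=s\beta(x)$. Taking adjoints, with $x^*$ for $x$, $s^*\alpha(x)=\beta(x)s^*$. Hence $ss^*$ commutes with $\alpha(C)$.

Put $a_1=sr_1s^*+(1-ss^*)$ and $a_2=sr_2$. Note that $r_1^*r_2=0$ and $s^*(1-ss^*)=0$. Then
$$a_1^*a_1=ss^*+(1-ss^*)=1,\qquad a_2^*a_2=1,\qquad a_1^*a_2=sr_1^*r_2=0,$$
$$a_1a_1^*+a_2a_2^*=s(r_1r_1^*+r_2r_2^*)s^*+(1-ss^*)=1 .$$
As for intertwining,
$$\alpha(x)a_1=s\beta(x)r_1s^*+\alpha(x)(1-ss^*)=sr_1\beta(x)s^*+(1-ss^*)\alpha(x)=sr_1s^*\alpha(x)+(1-ss^*)\alpha(x)=a_1\alpha(x),$$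
$$\alpha(x)a_2=s\beta(x)r_2=sr_2\beta(x)=a_2\beta(x).$$

By symmetry, $b_1=tr_1t^*+(1-tt^*)$ and $b_2=tr_2$ satisfy $b_i^*b_j=\delta_{ij}$, $b_1b_1^*+b_2b_2^*=1$, $\beta(x)b_1=b_1\beta(x)$ and $\beta(x)b_2=b_2\alpha(x)$. Taking adjoints, $b_1^*\beta(x)=\beta(x)b_1^*$ and $b_2^*\beta(x)=\alpha(x)b_2^*$.

Let $u=a_1b_2^*+a_2b_1^*$. Then $uu^*=a_1a_1^*+a_2a_2^*=1$ and $u^*u=b_2b_2^*+b_1b_1^*=1$. Finally
$$\alpha(x)u=a_1\alpha(x)b_2^*+a_2\beta(x)b_1^*=a_1b_2^*\beta(x)+a_2b_1^*\beta(x)=u\beta(x).\qquad\square$$

## Ucp maps of matrices become isometries in $\mathcal O_2$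

Isometries as in (3) are still too much to ask for directly. The advantage of $\mathcal O_2$ over matrices is that inside it every ucp map of $M_m$ is compression by an isometry. So it will be enough to implement the shift by ccp maps on matrix algebras.

**Lemma 3.** For $m\ge1$ there are a unital embedding $\iota_m:M_m\to\mathcal O_2$ and a unital $*$-homomorphism $\lambda_m:\mathcal O_2\to\mathcal O_2\cap\iota_m(M_m)'$. For every ucp $\sigma:M_m\to M_m$ there is an isometry $s\in\mathcal O_2$ with $s^*\iota_m(y)s=\iota_m(\sigma(y))$ for all $y\in M_m$.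

*Proof.* Put $w_k=S_2^{k-1}S_1$ for $k<m$ and $w_m=S_2^{m-1}$; these are isometries. For $k<m$, $w_kw_k^*=S_2^{k-1}(1-S_2S_2^*)S_2^{*(k-1)}=S_2^{k-1}S_2^{*(k-1)}-S_2^kS_2^{*k}$. The sum telescopes to $\sum_{k\le m}w_kw_k^*=1$. Projections with sum $1$ are pairwise orthogonal, so $w_k^*w_l=\delta_{kl}$. Let
$$\iota_m(e_{kl})=w_kw_l^*,\qquad\lambda_m(y)=\sum_kw_kyw_k^* .$$
These are unital $*$-homomorphisms, $\iota_m$ is injective because $M_m$ is simple, and $\lambda_m(y)w_kw_l^*=w_kyw_l^*=w_kw_l^*\lambda_m(y)$.

By (F2), $\sigma(y)=\sum_{i=1}^rv_i^*yv_i$ with $\sum_iv_i^*v_i=1$. The elements $t_i=\lambda_m(S_2^{i-1}S_1)$, $i\le r$, are isometries with pairwise orthogonal ranges, commuting with $\iota_m(M_m)$. Let $s=\sum_it_i\iota_m(v_i)$. Then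
$$s^*\iota_m(y)s=\sum_{i,j}\iota_m(v_i)^*t_i^*t_j\,\iota_m(y)\iota_m(v_j)=\sum_i\iota_m(v_i^*yv_i)=\iota_m(\sigma(y)),$$
and $y=1$ gives $s^*s=1$. $\square$

## Truncating a ccp map on a product of matrix algebras

The last tool is technical. Our ccp maps will first exist on an infinite product of matrix algebras, and we have to push them down to finitely many factors.

**Lemma 4.** Let $W=\prod_{j\ge J}M_{l_j}$ ($\ell^\infty$-product), $W^{(L)}=\bigoplus_{j=J}^{L}M_{l_j}$, and let $p_L:W\to W^{(L)}$ be the truncation. Let $R_0:W\to M_q$ be ccp, $Y\subset W$ finite, $\epsilon>0$. Then for some $L$ there is a ccp map $R:W^{(L)}\to M_q$ with $\|R(p_Ly)-R_0(y)\|<\epsilon$ for $y\in Y$.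

*Proof.* Let $K$ be the set of functionals on $M_q(W)$ of the form $\xi\circ(\mathrm{id}_{M_q}\otimes p_L)$, with $L\ge J$ and $\xi$ a positive functional on $M_q(W^{(L)})$. Since the truncations are nested, $K$ is a convex cone. We claim that $K$ is weak$^*$-dense in the positive functionals. If a positive functional $\xi_0$ is not in the weak$^*$-closure of $K$, Hahn–Banach separation in the space of self-adjoint functionals gives a self-adjoint $x\in M_q(W)$ with $\xi_0(x)<\inf_{\xi'\in K}\xi'(x)$. As $K$ is a cone, this infimum is $0$, so $\xi_0(x)<0\le\xi'(x)$ for all $\xi'\in K$. Write $x=(x_j)_j$ with $x_j\in M_q(M_{l_j})$. The vector functionals of the single coordinates belong to $K$, so every $x_j\ge0$. Thus $x\ge0$ and $\xi_0(x)\ge0$, a contradiction.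

Under (F4), the elements of $K$ correspond to the maps $R\circ p_L$ with $R:W^{(L)}\to M_q$ completely positive. So $R_0$ is a point-norm limit of maps $R_\nu\circ p_{L_\nu}$ of this kind. Since $\|R_\nu\|=\|R_\nu(p_{L_\nu}1)\|\to\|R_0(1)\|\le1$, we may divide $R_\nu$ by $\max(1,\|R_\nu\|)$ without changing the limit, and so take the $R_\nu$ to be ccp. A suitable $\nu$ works for the finite set $Y$. $\square$

## Proof of Theorem 1: implementing the shift

Let $A\ne0$ be separable with good nuclear witnesses, and $C=C_0(\mathbb R)\otimes A$. By Lemmas 1–3 we want an injective $*$-homomorphism $\alpha$ from $C$ into an ultraproduct of finite-dimensional algebras $W_n$, and ccp maps $\sigma_n^\pm:W_n\to W_n$ that implement $\tau^{\pm1}$ on $\alpha(C)$. If $\kappa_n:C_n\to W_n$ is the quasidiagonal approximation, one would like to set $\sigma_n^\pm=\kappa_n\circ\tau^{\pm1}\circ\kappa_n^{-1}$. But no ccp inverse of $\kappa_n$ is at hand. This is where the witnesses enter: they give a ccp map $W_n\to M_{q_n}\to C_n$ which inverts $\kappa_n$ approximately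 on a prescribed finite set. The order of choices matters: first $M_{q_n}$, then $\kappa_n$.

**Step 1 (one embedding carrying all the witnesses).** This step collects the witnesses of longer and longer tuples into an embedding of all of $A$, and of $C$.

Let $A_0=\{a_1,a_2,\dots\}$ be a countable dense $\mathbb Q(i)$-$*$-subalgebra of $A$. Let $\mathcal P_1\subset\mathcal P_2\subset\cdots$ be finite sets of $*$-polynomials over $\mathbb Q(i)$ without constant term, $\mathcal P_n$ in the variables $x_1,\dots,x_n$ and containing these variables, exhausting all such polynomials. The hypothesis for $(a_1,\dots,a_n)$, in its second form, gives $b^{(n)}=(b^{(n)}_1,\dots,b^{(n)}_n)$ in $\mathcal B(H)$ and ccp maps $\phi_n:\mathcal B(H)\to M_{k_n}$, $\psi_n:M_{k_n}\to\mathcal B(H)$ with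
$$\big|\,\|p(b^{(n)})\|-\|p(a_1,\dots,a_n)\|\,\big|<\tfrac1n\ (p\in\mathcal P_n),\qquad\|\psi_n\phi_n(b_i^{(n)})-b_i^{(n)}\|<\tfrac1n\ (i\le n).\tag{4}$$
Put $b^{(n)}_i=0$ for $i>n$. As the variables lie in $\mathcal P_n$, $\|b^{(n)}_i\|\le\|a_i\|+\frac1n$ for $i\le n$, so each sequence $(b_i^{(n)})_n$ is bounded. By (4), $\|p((b_i^{(n)})^\bullet_i)\|=\|p(a)\|$ for every $p$. Applied to the polynomials expressing relations such as $a_i+\mu a_j=a_k$, $a_ia_j=a_k$ and $a_i^*=a_k$, this shows that $a_i\mapsto(b_i^{(n)})^\bullet$ is a well-defined isometric $\mathbb Q(i)$-$*$-homomorphism on $A_0$. It extends to an injective $*$-homomorphism $\theta:A\to\mathcal B(H)^\omega$.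

Let $B_n\subset\mathcal B(H)$ be the separable C$^*$-algebra generated by $1$, $b^{(n)}$ and $\psi_n(M_{k_n})$. Then $\theta(A)\subset\prod_\omega B_n$. Put $C_n=C_0(\mathbb R)\otimes B_n$. Define $\Theta:C\to\prod_\omega C_n$ on the algebraic tensor product by
$$\Theta\Big(\sum_if_i\otimes x_i\Big)=\Big(\sum_if_i\otimes x_i^n\Big)^\bullet,$$
where $(x^n_i)_n$ is a bounded lift of $\theta(x_i)$ in $\prod_nB_n$. To see that it is isometric, note that $\|\sum_if_i\otimes x_i^n\|=\sup_t\|\sum_if_i(t)x_i^n\|$, and that $\{(f_i(t))_i:t\in\mathbb R\}$ is relatively compact. So, up to an arbitrarily small error uniform in $n$, the supremum is a maximum over finitely many $t$. A maximum over finitely many $t$ passes to the $\omega$-limit. The $\omega$-limit of the norms is therefore $\sup_t\|\sum_if_i(t)\theta(x_i)\|=\sup_t\|\sum_if_i(t)x_i\|=\|\sum_if_i\otimes x_i\|$. This also shows that $\Theta$ is well defined: two lifts or two representations of the same element differ by something of norm $0$. It is multiplicative and $*$-preserving on elementary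 tensors, hence extends to an isometric $*$-homomorphism on $C$, and $\Theta\circ\tau^{\pm1}=(\tau^{\pm1})^\bullet\circ\Theta$.

**Step 2 (factoring through one matrix algebra over the line).** This step transfers the factorization $\psi_n\phi_n\approx\mathrm{id}$ from $B_n$ to $C_n$.

Let $\{f_1,f_2,\dots\}$ be a countable dense $\mathbb Q(i)$-$*$-subalgebra of $C_0(\mathbb R)$ and $X_n=\{f_i\otimes b_j^{(n)}:i,j\le n\}$. The functions $f_1,\dots,f_n$ are uniformly continuous and vanish at infinity. So we can take equally spaced points $t_1,\dots,t_{N_n}$, fine enough and covering a long enough interval, and tent functions $\chi_k$ centered at $t_k$ and vanishing outside the adjacent intervals, such that $\chi_k\ge0$, $\sum_k\chi_k\le1$, $|f_i(t)-f_i(t_k)|<\frac1n$ on $\operatorname{supp}\chi_k$, and $|f_i(t)|<\frac1n$ wherever $\sum_k\chi_k(t)\ne1$ $(i\le n)$. Then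
$$\Big|\sum_k\chi_k(t)f_i(t_k)-f_i(t)\Big|\le\sum_k\chi_k(t)|f_i(t_k)-f_i(t)|+\Big(1-\sum_k\chi_k(t)\Big)|f_i(t)|\le\tfrac1n\qquad(t\in\mathbb R,\ i\le n).$$
Let $q_n=N_nk_n$, view $\mathbb C^{N_n}\otimes M_{k_n}\subset M_{q_n}$ block-diagonally, and let $E_n'$ be the conditional expectation onto it. Define
$$P_n:C_n\to M_{q_n},\ P_n(F)=(\phi_n(F(t_k)))_k,\qquad Q_n:M_{q_n}\to C_n,\ Q_n(y)=\sum_k\chi_k\otimes\psi_n(E_n'(y)_k).$$
Both are completely positive, and $P_n$ is contractive. So is $Q_n$, because $\|\sum_k\chi_k(t)\psi_n(y_k)\|\le\sum_k\chi_k(t)\|y_k\|\le\max_k\|y_k\|$. For $i,j\le n$ the difference $Q_nP_n(f_i\otimes b_j^{(n)})-f_i\otimes b_j^{(n)}$ equals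
$$\Big(\sum_kf_i(t_k)\chi_k-f_i\Big)\otimes\psi_n\phi_n(b_j^{(n)})+f_i\otimes\big(\psi_n\phi_n(b_j^{(n)})-b_j^{(n)}\big),$$
and therefore
$$\|Q_nP_n(f_i\otimes b_j^{(n)})-f_i\otimes b_j^{(n)}\|\le\tfrac1n\|\psi_n\phi_n(b_j^{(n)})\|+\tfrac1n\|f_i\|.\tag{5}$$
For fixed $i,j$ the right side tends to $0$ as $n\to\infty$.

**Step 3 (quasidiagonal approximations that remember $P_n$).** This step maps $C$ multiplicatively into an ultraproduct of finite-dimensional algebras $W_n$, so that $P_n$ factors approximately through $W_n$.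

By (F7) and separability there are ccp maps $\kappa_{n,j}:C_n\to M_{l(n,j)}$ $(j\in\mathbb N)$ that are asymptotically multiplicative and asymptotically isometric as $j\to\infty$. Let $\Lambda_1\subset\Lambda_2\subset\cdots$ be finite sets containing $0$ with union $\mathbb Q(i)$. Choose $J_n$ such that for all $j\ge J_n$ the following hold.

- (i) $\|\kappa_{n,j}(xy)-\kappa_{n,j}(x)\kappa_{n,j}(y)\|\le\frac1n$ for $x,y\in X_n$.
- (ii) $\|\kappa_{n,j}(z)\|\ge\|z\|-\frac1n$ for $z=\sum_{i,i'\le n}\mu_{ii'}f_i\otimes b^{(n)}_{i'}$ with $\mu_{ii'}\in\Lambda_n$.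

Let $\mathcal W=\prod_{j\ge J_n}M_{l(n,j)}$, let $I$ be its ideal of sequences tending to $0$, and let $\kappa_{n,\infty}=(\kappa_{n,j})_{j\ge J_n}:C_n\to\mathcal W$. The induced map $C_n\to\mathcal W/I$ is a $*$-homomorphism by asymptotic multiplicativity, and it is injective since $\|\kappa_{n,j}(x)\|\to\|x\|$. Because $C_n=C_0(\mathbb R,B_n)$ is nonunital, its image does not contain the unit of $\mathcal W/I$, so the image together with $\mathbb C1$ is the unitization. By (F3) the map $P_n$, transported to the image, extends to a ucp map on image$\,+\,\mathbb C1$, and by (F1) further to $\mathcal W/I$. Composing with $\mathcal W\to\mathcal W/I$ we obtain a ccp map $R_0:\mathcal W\to M_{q_n}$ with $R_0\kappa_{n,\infty}=P_n$ exactly.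

Apply Lemma 4 to $R_0$, $Y=\kappa_{n,\infty}(X_n)$ and $\epsilon=\frac1n$. There are $N_n'\ge J_n$ and a ccp map $R_n:W_n:=\bigoplus_{j=J_n}^{N_n'}M_{l(n,j)}\to M_{q_n}$ such that, with $\kappa_n=(\kappa_{n,j})_{J_n\le j\le N_n'}:C_n\to W_n$,
$$\|R_n\kappa_n(x)-P_n(x)\|<\tfrac1n\qquad(x\in X_n).\tag{6}$$

Let $\alpha=(\kappa_n)^\bullet\circ\Theta:C\to\prod_\omega W_n$. It is linear, contractive and $*$-preserving. Since $\Theta(f_i\otimes a_j)=(f_i\otimes b_j^{(n)})^\bullet$, (i) gives $\alpha(xy)=\alpha(x)\alpha(y)$ for $x,y\in\{f_i\otimes a_j\}$. The span of these elements is dense, so $\alpha$ is a $*$-homomorphism. By (ii), $\|\alpha(z)\|\ge\|\Theta(z)\|=\|z\|$ for all $\mathbb Q(i)$-combinations $z$ of the $f_i\otimes a_j$. These are dense, so $\alpha$ is isometric.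

**Step 4 (the shift is induced by ccp maps).** We check that $Q_nR_n$ serves as the missing inverse of $\kappa_n$.

Put $\sigma_n^\pm=\kappa_n\circ\tau^{\pm1}\circ Q_n\circ R_n:W_n\to W_n$, a ccp map. For $x\in X_n$,
$$\|\sigma_n^\pm\kappa_n(x)-\kappa_n(\tau^{\pm1}x)\|\le\|Q_nR_n\kappa_n(x)-x\|\le\|R_n\kappa_n(x)-P_n(x)\|+\|Q_nP_n(x)-x\|.$$
By (5) and (6) this tends to $0$ for $x=f_i\otimes b_j^{(n)}$ with $i,j$ fixed. As $\Theta$ intertwines the shifts, $(\sigma_n^\pm)^\bullet(\alpha(x))=\alpha(\tau^{\pm1}x)$ for $x=f_i\otimes a_j$, and by linearity and continuity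
$$(\sigma_n^\pm)^\bullet(\alpha(x))=\alpha(\tau^{\pm1}x)\qquad(x\in C).\tag{7}$$

**Step 5 (from ccp maps to isometries).** We make the maps $\sigma_n^\pm$ ucp on a full matrix algebra, so that Lemma 3 applies.

Let $m_n=1+\sum_{j=J_n}^{N_n'}l(n,j)$. Embed $W_n$ block-diagonally in $e_nM_{m_n}e_n$, where $1-e_n$ is the last diagonal matrix unit and $e_n$ is the unit of $W_n$. Let $E_n:e_nM_{m_n}e_n\to W_n$ be the conditional expectation and $\rho_n(y)=y_{m_nm_n}$. Since $0\le\sigma_n^\pm(e_n)\le e_n\le1$, the map
$$\tilde\sigma_n^\pm(y)=\sigma_n^\pm(E_n(e_nye_n))+\rho_n(y)\,(1-\sigma_n^\pm(e_n))$$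
is completely positive on $M_{m_n}$. It is unital because $\rho_n(1)=1$, and it extends $\sigma_n^\pm$ because $\rho_n=0$ on $W_n$. By Lemma 3 there are isometries $s_n,t_n\in\mathcal O_2$ implementing $\tilde\sigma_n^+$ and $\tilde\sigma_n^-$.

Regard $\prod_\omega W_n\subset\prod_\omega M_{m_n}\subset N$ via $(\iota_{m_n})^\bullet$, so that $\alpha:C\to N$. Put $s=(s_n)^\bullet$, $t=(t_n)^\bullet$, $\beta=\alpha\circ\tau$. By (7), $s^*\alpha(x)s=\alpha(\tau x)=\beta(x)$ and $t^*\beta(x)t=\alpha(\tau^{-1}\tau x)=\alpha(x)$ for $x\in C$. This is (3). The isometries $r_i=(\lambda_{m_n}(S_i))^\bullet$, $i=1,2$, satisfy $r_1r_1^*+r_2r_2^*=1$ and commute with $\prod_\omega M_{m_n}\supset\alpha(C)=\beta(C)$.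

**Step 6 (conclusion).** It remains to put the lemmas together. Lemma 2 gives a unitary $u\in N$ with $\alpha(x)u=u\,\alpha(\tau x)$. So $v=u^*$ satisfies (1), and by Lemma 1 $A$ embeds into $N=\mathcal O_2^\omega$. $\blacksquare$

**Remark 1.** If $A\ne0$ is unital, the embedding can be made unital. Lift the image of $1$ to projections $p_n\in\mathcal O_2$, nonzero for $\omega$-many $n$. All nonzero projections in $\mathcal O_2$ are equivalent to $1$, so $\prod_\omega p_n\mathcal O_2p_n\cong\mathcal O_2^\omega$.

## Exact algebras, generators, and witnesses that are not positive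

**Theorem 2.** For a separable C$^*$-algebra $A\ne0$ the following are equivalent.

- (a) $A$ is $\mathcal O_2^\omega$-embeddable.
- (b) $A$ has good nuclear witnesses.
- (c) $A$ embeds into $\prod_\omega B_n$ for some exact C$^*$-algebras $B_n$.
- (d) (Bounded, non-positive witnesses.) There is $\lambda<\infty$ such that for every finite tuple $a$ in $A$, every $\epsilon>0$ and every finite set of quantifier-free conditions $\varphi(x)<r$ satisfied by $a$, there are a tuple $a'$ in $\mathcal B(H)$ satisfying these conditions, some $k$, and linear maps $\phi:\mathcal B(H)\to M_k$, $\psi:M_k\to\mathcal B(H)$ with $\|\phi\|_{cb}\le1$, $\|\psi\|_{cb}\le\lambda$ and $\|\psi\phi(a_i')-a_i'\|<\epsilon$ for all $i$.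
- (e) $A$ is generated by a countable set $X$ such that every finite tuple from $\{x,x^*x,xx^*:x\in X\}$ has good nuclear witnesses.

If $A$ is unital and generated by unitaries $u_1,u_2,\dots$ (a finite or infinite list), these are also equivalent to:

- (f) every tuple $(u_1,\dots,u_n)$ has good nuclear witnesses.

In particular, if $A$ is generated by finitely many unitaries $u_1,\dots,u_m$, the single tuple $(u_1,\dots,u_m)$ decides $\mathcal O_2^\omega$-embeddability (subtuples inherit witnesses).

Recall that a C$^*$-algebra is exact if it tensors exactly. By Kirchberg's theorem this means nuclearly embeddable: there is an embedding into some C$^*$-algebra $D$ that is a point-norm limit of compositions of ccp maps $B\to M_k\to D$. For example, C$^*$-subalgebras of nuclear algebras are exact. The cb-norm is $\|T\|_{cb}=\sup_r\|T\otimes\mathrm{id}_{M_r}\|$, and a functional has cb-norm equal to its norm.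

Example 3 shows why (e) lists $x^*x$ and $xx^*$ besides $x$: the maps there asymptotically fix $S$ and $S^*S=1$, but not $SS^*$.

**Remark 2.** The constant $\lambda$ in (d) must not depend on the tuple. Represent $A$ faithfully on $H$ and take $a'=a=(a_1,\dots,a_m)$. Let $c_1,\dots,c_{m'}$, $m'\le m$, be an Auerbach basis of $\mathrm{span}\{a_i\}$, with dual functionals extended to norm-one functionals $\xi_i$ on $\mathcal B(H)$. Then $\phi(x)=\mathrm{diag}(\xi_i(x))$ and $\psi(y)=\sum_iy_{ii}c_i$ satisfy $\psi\phi(a_i)=a_i$, $\|\phi\|_{cb}\le1$ and $\|\psi\|_{cb}\le m$. So with $\lambda$ allowed to depend on the length of the tuple, (d) holds for every separable $A$.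

## The short implications of Theorem 2

Theorem 1 is (a)$\Leftrightarrow$(b). For (a)$\Rightarrow$(c) take $B_n=\mathcal O_2$. For (b)$\Rightarrow$(d) take $\lambda=1$. For (b)$\Rightarrow$(e) take $X$ countable and dense. (b)$\Rightarrow$(f) is trivial. We return to (b) from (c), (e) and (f), and in the next section to (a) from (d).

**Step (c)$\Rightarrow$(b).** The aim is to use exactness of $B_n$ as a substitute for the nuclearity of $\mathcal O_2$. Lift a finite tuple in $A$ to tuples $a^{(n)}$ in $B_n$. The algebra $C^*(a^{(n)})$ is exact, as a subalgebra of an exact algebra, and separable, so it is faithfully represented on $H$. By Kirchberg's theorem it has an embedding into some $D$ that is approximated by ccp maps $C^*(a^{(n)})\to M_k\to D$. By (F1), extend the representation on $H$ to a ccp map from $D$ (from its unitization, if $D$ is nonunital) into $\mathcal B(H)$. Composing, the representation itself is approximated by ccp maps $C^*(a^{(n)})\to M_k\to\mathcal B(H)$. Extend the first map to $\mathcal B(H)$ by (F1). So $\Delta_{\rm nuc}^{\mathcal B(H)}(a^{(n)})<1/n$.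 The map $a\mapsto(a^{(n)})^\bullet$ extends to an embedding into $\mathcal B(H)^\omega$, since norms of $*$-polynomials in $a^{(n)}$ are the same in $B_n$ and in $\mathcal B(H)$.

**Step (e)$\Rightarrow$(b).** The aim is to spread approximate fixedness from the generators to the whole algebra. The tool is Choi's multiplicative domain theorem: if $T$ is ccp and $T(w^*w)=T(w)^*T(w)$, then $T(zw)=T(z)T(w)$ for all $z$. Enumerate $\{x,x^*x,xx^*:x\in X\}$ and choose witnesses as in (4) for longer and longer tuples of this list. As in Step 1, now sending $p(\text{generators})$ to $p(\text{witnesses})$ for all $*$-polynomials $p$ over $\mathbb Q(i)$ without constant term, we get an embedding $\theta:A\to\mathcal B(H)^\omega$. The ccp map $T=(\psi_n\phi_n)^\bullet$ fixes $\theta(x)$, $\theta(x^*x)$ and $\theta(xx^*)$ for $x\in X$. Thus $T(\theta(x)^*\theta(x))=T(\theta(x))^*T(\theta(x))$, and likewise with $\theta(x)^*$ for $\theta(x)$. Hence $T(z\theta(x))=T(z)\theta(x)$ and $T(z\theta(x)^*)=T(z)\theta(x)^*$ for all $z$. By induction on the length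 of words in $X\cup X^*$, $T=\mathrm{id}$ on $\theta(A)$.

Now let $d$ be a finite tuple in $A$ and $d^{(n)}$ a bounded lift of $\theta(d)$. Then $\lim_\omega\|\psi_n\phi_n(d_i^{(n)})-d_i^{(n)}\|=0$, and any finite set of conditions satisfied by $d$ is satisfied by $d^{(n)}$ for $\omega$-many $n$. So $d$ has good nuclear witnesses, by the second form of the definition.

**Step (f)$\Rightarrow$(b).** For unitaries the conditions on $x^*x$ and $xx^*$ come for free from the Schwarz inequality, once the unit is controlled. As before we get an embedding $\theta$ and a ccp map $T=(\psi_n\phi_n)^\bullet$ with $T\theta(u_i)=\theta(u_i)$. Lift the projection $e=\theta(1)$ to projections $e_n\in\mathcal B(H)$ and replace $\psi_n$ by $e_n\psi_n(\cdot)e_n$. Then $T$ becomes $T'=eT(\cdot)e$, which still fixes $\theta(u_i)$, and satisfies $T'(e)\le e$. By the Schwarz inequality,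
$$e=T'(\theta(u_i))^*T'(\theta(u_i))\le T'(\theta(u_i)^*\theta(u_i))=T'(e)\le e ,$$
so equality holds, and the same with $u_i^*$. Now conclude as in (e)$\Rightarrow$(b), with $T'$ in place of $T$.

## Witnesses without positivity: (d) implies (a)

The plan is to repeat Steps 1–4. The shift will then be induced by maps $\sigma_n^\pm$ with $\|\sigma_n^\pm\|_{cb}\le\lambda$ instead of ccp maps, and Lemma 3 does not apply to them. The way out is that on $\alpha(C)$ the induced map is a $*$-homomorphism, and bounded $*$-homomorphisms are contractive. With matrix coefficients, the constant $\lambda$ drops to $1$ in the limit, and a unital map with cb-norm close to $1$ is close to a ucp map.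

We use two facts from Paulsen, *Completely bounded maps and operator algebras*. Wittstock's extension theorem (Thm. 8.2): completely bounded maps from a subspace of a C$^*$-algebra into $M_q$ extend to the whole algebra with the same cb-norm. The representation theorem (Thm. 8.4): a completely bounded map $T$ on a unital C$^*$-algebra has the form $T(y)=V_1^*\pi(y)V_2$ with $\pi$ a unital $*$-representation and, after rescaling, $\|V_1\|^2=\|V_2\|^2=\|T\|_{cb}$.

**Step 7 (Lemma 4 for complete contractions).** We show that Lemma 4 remains true with "ccp" replaced by "completely contractive", by passing to $2\times2$ matrices. Given a complete contraction $R_0:W\to M_q$, the map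
$$\begin{pmatrix}\mu&x\\y^*&\nu\end{pmatrix}\mapsto\begin{pmatrix}\mu&R_0(x)\\R_0(y)^*&\nu\end{pmatrix}\qquad(\mu,\nu\in\mathbb C,\ x,y\in W)$$
is ucp on an operator system in $M_2(W)$ (Paulsen, Lemma 8.1). By (F1) it extends to a ucp map $M_2(W)\to M_2(M_q)=M_{2q}$. Apply Lemma 4 to this map, with $M_2(W)=\prod_jM_{2l_j}$ and the finite set $\{e_{12}\otimes y:y\in Y\}$. If $R'$ is the resulting ccp map, let $R(w)$ be the $(1,2)$-corner of $R'(e_{12}\otimes w)$. It is completely contractive with $\|R(p_Ly)-R_0(y)\|<\epsilon$ for $y\in Y$.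

**Step 8 (repeating Steps 1–4).** We go through the earlier construction to see what survives. Step 1 is unchanged, except that $\|\phi_n\|_{cb}\le1$ and $\|\psi_n\|_{cb}\le\lambda$. In Step 2, $\|P_n\|_{cb}\le1$, and $\|Q_n\|_{cb}\le\lambda$ because $Q_n(y)(t)=\sum_k\chi_k(t)\psi_n(E_n'(y)_k)$ and $\sum_k\chi_k(t)\le1$. Estimate (5) is unchanged, and its right side still tends to $0$ since $\|\psi_n\phi_n(b_j^{(n)})\|\le\lambda\|b_j^{(n)}\|$. In Step 3, extend $P_n$, transported to the image of $C_n$ in $\mathcal W/I$, by Wittstock's theorem to a complete contraction on $\mathcal W/I$, and use Step 7 in place of Lemma 4; so $\|R_n\|_{cb}\le1$. The map $\alpha$ depends only on $\kappa_n$ and $\Theta$ and is again an injective $*$-homomorphism. In Step 4 the bound becomes $\lambda\|R_n\kappa_n(x)-P_n(x)\|+\|Q_nP_n(x)-x\|$, which still tends to $0$. So we have $\sigma_n^\pm:W_n\to W_n$ with $\|\sigma_n^\pm\|_{cb}\le\lambda$ and (7). Keep the notation $m_n,e_n,E_n,\iota_{m_n},r_i$ of Step 5.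

**Claim.** There is an isometry $s\in N$ with
$$s^*\alpha(x)s=\alpha(\tau x)\qquad(x\in C);\tag{8}$$
likewise for $\tau^{-1}$.

Given the Claim, the version for $\tau^{-1}$ applied at $\tau x$ yields an isometry $t$ with $t^*\alpha(\tau x)t=\alpha(x)$. So (3) holds with $\beta=\alpha\circ\tau$, and Step 6 finishes the proof of (a). We prove the Claim for $\tau$ with $\sigma_n=\sigma_n^+$; the case of $\tau^{-1}$ is identical.

**Step 9 (the induced map with coefficients is contractive).** This step turns the bound $\lambda$ into $1$. Let $\mathcal D=\prod_\omega\big(M_{m_n}\otimes\mathcal B(\ell^2)\big)$. It contains commuting copies of $\prod_\omega M_{m_n}$ and of $\mathcal M:=\mathcal B(\ell^2)^\omega$. Let $D_0=\mathrm{span}\,\alpha(C)\mathcal M$, a $*$-algebra, with closure $D$. Let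
$$V=\big(\sigma_n(E_n(e_n\cdot e_n))\otimes\mathrm{id}\big)^\bullet:\mathcal D\to\mathcal D .$$
Then $\|V\|\le\lambda$, and $V(\alpha(x)m)=\alpha(\tau x)m$ by (7). Since $\alpha(C)$ and $\mathcal M$ commute, $V|_{D_0}$ is multiplicative and $*$-preserving:
$$V(\alpha(x)m\,\alpha(x')m')=V(\alpha(xx')mm')=\alpha(\tau(xx'))mm'=V(\alpha(x)m)V(\alpha(x')m').$$
So $V|_D$ is a bounded $*$-homomorphism, hence contractive by (F6). Also $V(dm)=V(d)m$ and $V(md)=mV(d)$ for $d\in D$, $m\in\mathcal M$.

We add the unit, with coefficients. Let $f=((1-e_n)\otimes1)^\bullet$. Then $fD=0$, because $(1-e_n)W_n=0$. The projection $f$ commutes with $\mathcal M$, and $\|fm\|=\|m\|$. So for $d\in D$, $m\in\mathcal M$,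
$$\|m\|=\|f(d+m)\|\le\|d+m\|.$$
Hence $D\cap\mathcal M=0$, and $\tilde V(d+m)=V(d)+m$ is well defined on the $*$-algebra $D+\mathcal M$. It is a $*$-homomorphism by the module property of $V$. Moreover
$$\|\tilde V(d+m)\|\le\|d\|+\|m\|\le\|d+m\|+2\|m\|\le3\|d+m\|.$$
So $\tilde V$ extends to a $*$-homomorphism on the closure of $D+\mathcal M$, and (F6) improves the constant: $\|\tilde V(z)\|\le\|z\|$ for all $z\in D+\mathcal M$.

**Step 10 (cb-norms tend to $1$).** We translate Step 9 into a statement about the matrix algebras $M_{m_n}$. Let $x_1,\dots,x_r\in C$ be linearly independent. Let $(y_{i,n})$ and $(z_{i,n})$ be bounded lifts in $W_n$ of $\alpha(x_i)$ and $\alpha(\tau x_i)$, and put $y_{0,n}=z_{0,n}=1\in M_{m_n}$. The elements $1,\alpha(x_1),\dots,\alpha(x_r)$ are linearly independent: multiplying a linear relation by $(1-e_n)^\bullet\ne0$ kills the $\alpha(x_i)$ and shows that the coefficient of $1$ vanishes, and $\alpha$ is injective. So $\|\mu_0+\sum_{i\ge1}\mu_i\alpha(x_i)\|\ge c'\max_i|\mu_i|$ for some $c'>0$. Check this on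 a fine finite net of the unit sphere of $\ell^\infty_{r+1}$ and use that the lifts are bounded: there is $c>0$ such that for $\omega$-many $n$
$$\Big\|\sum_{i=0}^r\mu_iy_{i,n}\Big\|\ge c\max_i|\mu_i|\qquad\text{for all scalars }\mu_i .$$
For these $n$ the biorthogonal functionals on $\mathrm{span}\{y_{i,n}\}$ have norm, hence cb-norm, at most $1/c$. Therefore $\|\sum_iy_{i,n}\otimes m_i\|\ge c\max_i\|m_i\|$ for $m_i\in\mathcal B(\ell^2)$. Let $\mathsf v_n:\mathrm{span}\{y_{i,n}\}\to M_{m_n}$ be the unital map $y_{i,n}\mapsto z_{i,n}$, and write $\|\mathsf v_n\|_{cb}=1+\delta_n$, $\delta_n\ge0$.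

Suppose $\lim_\omega\delta_n>0$. Then for some $\delta>0$ and $\omega$-many $n$ there are $m_i^n\in\mathcal B(\ell^2)$ (matrices, placed in a corner) with
$$\Big\|\sum_iy_{i,n}\otimes m_i^n\Big\|\le1,\qquad\Big\|\sum_iz_{i,n}\otimes m_i^n\Big\|\ge1+\delta .$$
Here $\|m_i^n\|\le1/c$, so $m_i=(m_i^n)^\bullet\in\mathcal M$ makes sense (put $m_i^n=0$ for the other $n$). The element $z=m_0+\sum_{i\ge1}\alpha(x_i)m_i\in D+\mathcal M$ has $\|z\|\le1$ and $\|\tilde V(z)\|=\|m_0+\sum_{i\ge1}\alpha(\tau x_i)m_i\|\ge1+\delta$. This contradicts Step 9. So $\lim_\omega\delta_n=0$.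

**Step 11 (from almost complete contractions to ucp maps).** We replace $\mathsf v_n$ by a nearby ucp map so that Lemma 3 applies. By Wittstock's theorem $\mathsf v_n$ extends to $T_n:M_{m_n}\to M_{m_n}$ with $\|T_n\|_{cb}=1+\delta_n$. By the representation theorem, and since every representation of $M_{m_n}$ is a multiple of the identity representation, $T_n(y)=V_1^*(y\otimes1_\ell)V_2$ with $\|V_1\|^2,\|V_2\|^2\le1+\delta_n$. Here we may take $\ell<\infty$: the finite-dimensional ranges of $V_1,V_2$ lie in $\mathbb C^{m_n}\otimes F$ for a finite-dimensional $F$. As $y_{0,n}=z_{0,n}=1$, $T_n(1)=1$, that is, $V_1^*V_2=1$. So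
$$(V_1-V_2)^*(V_1-V_2)=V_1^*V_1+V_2^*V_2-2\le2\delta_n,\qquad\|V_2^*V_2-1\|=\|(V_2-V_1)^*V_2\|\le\sqrt{2\delta_n(1+\delta_n)} .$$
For small $\delta_n$ let $V'=V_2(V_2^*V_2)^{-1/2}$. This is an isometry, and since $V'-V_2=V'\big(1-(V_2^*V_2)^{1/2}\big)$,
$$\|V'-V_2\|=\|1-(V_2^*V_2)^{1/2}\|\le\|1-V_2^*V_2\| ,$$
using $|1-t|\le|1-t^2|$ for $t\ge0$. The ucp map $y\mapsto V'^*(y\otimes1_\ell)V'$ differs from $T_n$ in norm by at most $\eta_n=\|V'-V_1\|\,\|V'\|+\|V_1\|\,\|V'-V_2\|$, and $\lim_\omega\eta_n=0$. By Lemma 3, applied to this ucp map (and with $s_n=1$ for the remaining $n$), there are isometries $s_n\in\mathcal O_2$ with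
$$\lim_\omega\|s_n^*\iota_{m_n}(y_{i,n})s_n-\iota_{m_n}(z_{i,n})\|=0\qquad(i\le r).$$

**Step 12 (diagonalization).** Finally we treat all of $C$ with one sequence of isometries. Let $(x_i)_{i\ge1}$ be linearly independent with dense span in $C$, with fixed lifts $(y_{i,n}),(z_{i,n})$, and let $s_n^{(r)}$ be the isometries obtained in Step 11 for $x_1,\dots,x_r$. Let
$$\Omega_r=\{n\ge r:\|s_n^{(r)*}\iota_{m_n}(y_{i,n})s_n^{(r)}-\iota_{m_n}(z_{i,n})\|<1/r\text{ for all }i\le r\}\in\omega .$$
Let $s_n=s_n^{(r)}$ for the largest $r$ with $n\in\Omega_1\cap\dots\cap\Omega_r$, which is finite as $\Omega_r\subset[r,\infty)$, and $s_n=1$ if there is none. For $n\in\Omega_1\cap\dots\cap\Omega_r$ and $i\le r$, the chosen index is at least $r$, so the error for $x_i$ is below $1/r$. Hence $s=(s_n)^\bullet$ is an isometry with $s^*\alpha(x_i)s=\alpha(\tau x_i)$ for all $i$. By linearity and continuity (8) holds for all $x\in C$. This proves the Claim and Theorem 2. $\blacksquare$
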